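# Equivariant matrices modulo $q$-th powers of brackets, and the universal map of a Cayley–Hamilton algebra

## 1. Three plane vectors and the $q$-th powers of their brackets

Let $k$ be a field of characteristic $p>0$ and let $q>1$ be a power of $p$. Put $P=k[s_1,t_1,s_2,t_2,s_3,t_3]$, graded by $\mathbb N^3$ through the degrees in the three generic vectors
$$v_i=\begin{pmatrix}s_i\\ t_i\end{pmatrix},\qquad v_i^*=(-t_i,\ s_i),\qquad [ij]=v_i^*v_j=s_it_j-s_jt_i .$$
Thus $v^*w=\det(v\,|\,w)$. Consequently $(gv)^*=v^*g^{-1}$ whenever $\det g=1$. Write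
$$\Delta_1=[23],\quad \Delta_2=[31],\quad \Delta_3=[12].$$
A $3\times3$ determinant with a repeated row vanishes, so $\sum_i s_i\Delta_i=\sum_i t_i\Delta_i=0$. For every linear form $\ell(v)=\lambda s+\mu t$ this gives
$$\ell(v_1)\Delta_1+\ell(v_2)\Delta_2+\ell(v_3)\Delta_3=0. \tag{1}$$
Let
$$\mathfrak p=(\Delta_1,\Delta_2,\Delta_3),\qquad \mathfrak p^{[q]}=(\Delta_1^q,\Delta_2^q,\Delta_3^q),\qquad K=P/\mathfrak p^{[q]},\qquad \mathfrak n=(s_1,t_1,s_2,t_2,s_3,t_3).$$
The ring $K$ is the object on which everything turns. We first learn to compute in it, in five facts, and then say what it is for. For $\beta\in\mathbb N^3$ we write $\Delta^\beta=\Delta_1^{\beta_1}\Delta_2^{\beta_2}\Delta_3^{\beta_3}$ and $|\beta|=\beta_1+\beta_2+\beta_3$. The unit vectors of $\mathbb Z^3$ are $e_1,e_2,e_3$.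

**Fact 1.** *The kernel of $P\to k[c_1,c_2,c_3,s,t]$, $v_i\mapsto c_iw$ with $w=\binom st$, is $\mathfrak p$. Hence $\mathfrak p$ is prime, $s_i\notin\mathfrak p$, and $(P/\mathfrak p)\otimes_kB\hookrightarrow B[c_1,c_2,c_3,s,t]$ for every commutative $k$-algebra $B$.*

This says that modulo $\mathfrak p$ the three vectors become proportional, and nothing else happens.

*Proof.* The kernel contains $\mathfrak p$. Modulo $\mathfrak p$ we have $s_it_j\equiv t_is_j$. If a monomial is divisible by $s_it_j$ with $i<j$, replace this factor by $t_is_j$. The multidegree $m$ and the total degree $b$ in the $t$'s do not change, and the sum of the indices of the $t$-factors drops, so the process stops. It stops at a monomial in which the $t$'s fill the indices $1,2,3$ in this order, and such a monomial is determined by $(m,b)$. These normal forms span $P/\mathfrak p$, and they map to the distinct monomials $c^ms^{|m|-b}t^b$. So $P/\mathfrak p\to k[c,s,t]$ is injective. Tensoring with $B$ over the field $k$ keeps it injective. $\square$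

**Fact 2.** *$K$ has projective dimension at most $2$ over $P$, every element of $P\smallsetminus\mathfrak p$ is a nonzerodivisor on $K$, and $H^0_{\mathfrak n}(K)=H^1_{\mathfrak n}(K)=0$.*

Recall that $H^0_{\mathfrak n}(K)$ is the set of elements killed by a power of $\mathfrak n$, and that there is an exact sequence $0\to H^0_{\mathfrak n}(K)\to K\to\Gamma(\operatorname{Spec}P\smallsetminus\{\mathfrak n\},\widetilde K)\to H^1_{\mathfrak n}(K)\to0$. So the vanishing means: *sections of $K$ on the sets $D(s_a),D(t_a)$ that agree on overlaps come from a unique element of $K$.*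

*Proof.* The $\Delta_i$ are irreducible and pairwise non-associate, so powers of any two of them form a regular sequence. Consider the $3\times 2$ matrix with rows $(s_i^q,t_i^q)$. Its $2\times2$ minors are $s_i^qt_j^q-s_j^qt_i^q=[ij]^q$, that is, $\pm\Delta_l^q$. The ideal of minors $\mathfrak p^{[q]}$ has grade at least $2$, so the Hilbert–Burch theorem (Bruns–Herzog, *Cohen–Macaulay Rings*, 1.4.17) gives an exact sequence $0\to P^2\to P^3\to P\to K\to0$. By Auslander–Buchsbaum, $\operatorname{depth}K_{\mathfrak n}\ge 6-2=4$, so $H^0_{\mathfrak n}$ and $H^1_{\mathfrak n}$ vanish. If $Q$ is an associated prime of $K$, then $\operatorname{depth}K_Q=0$ and $\operatorname{ht}Q=\operatorname{pd}K_Q\le2$. Now $Q\supset\mathfrak p$ and $\operatorname{ht}\mathfrak p\ge2$, so $Q=\mathfrak p$. The zerodivisors on $K$ are therefore exactly the elements of $\mathfrak p$. $\square$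

**Fact 3.** *In $P[1/s_1]$ we have $\mathfrak p=(\Delta_2,\Delta_3)$ and $\mathfrak p^{[q]}=(\Delta_2^q,\Delta_3^q)$. Moreover $\mathfrak p^{2q-1}\subset\mathfrak p^{[q]}$ in $P$.*

*Proof.* By (1), $\Delta_1=-(s_2\Delta_2+s_3\Delta_3)/s_1$, and the $q$-th power of this formula expresses $\Delta_1^q$ through $\Delta_2^q,\Delta_3^q$. If $a+b=2q-1$, then $a\ge q$ or $b\ge q$, so $\Delta_2^a\Delta_3^b\in(\Delta_2^q,\Delta_3^q)$. Hence $\mathfrak p^{2q-1}\subset\mathfrak p^{[q]}$ in $P[1/s_1]$, and then in $P$, because $s_1$ is a nonzerodivisor on $K$. $\square$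

Put $\rho_1=\Delta_2^{q-1}\Delta_3^{q-1}$. In $K[1/s_1]$ we have $\mathfrak p\rho_1=0$, because $\Delta_2\rho_1=\Delta_3\rho_1=0$ and $\mathfrak p=(\Delta_2,\Delta_3)$ there.

**Fact 4.** *Let $\alpha\in\mathbb N^3$ with $|\alpha|=q-1$, and $\beta_i=q-1-\alpha_i$. In $K[1/s_1]$,*
$$\Delta^\beta=\pm\binom{\alpha_2+\alpha_3}{\alpha_2}\,s_1^{-\beta_1}s_2^{\alpha_2}s_3^{\alpha_3}\,\rho_1. \tag{2}$$

*Proof.* Here $\beta_1=\alpha_2+\alpha_3$ and $|\beta|=2q-2$. Expand
$$\Delta_1^{\beta_1}=(-1)^{\beta_1}s_1^{-\beta_1}\sum_j\binom{\beta_1}{j}s_2^j\Delta_2^j\,s_3^{\beta_1-j}\Delta_3^{\beta_1-j}.$$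
After multiplication by $\Delta_2^{\beta_2}\Delta_3^{\beta_3}$, the $j$-th term contains $\Delta_2^{\beta_2+j}\Delta_3^{\beta_3+\beta_1-j}$, of total degree $2q-2$. It vanishes in $K[1/s_1]$ unless both exponents equal $q-1$, that is, unless $j=\alpha_2$. $\square$

For example, let $p=2$, $q=4$, $\alpha=(1,1,1)$. The binomial coefficient is $2=0$, so $\Delta_1^2\Delta_2^2\Delta_3^2=0$ in $K$. Directly: $s_1^2\Delta_1^2\cdot\Delta_2^2\Delta_3^2=s_2^2\Delta_2^4\Delta_3^2+s_3^2\Delta_2^2\Delta_3^4\in\mathfrak p^{[4]}$, and $s_1$ is a nonzerodivisor on $K$.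

**Fact 5.** *Let $\gamma\in\mathbb N^3$ with $|\gamma|=q+1$, and put*
$$U_{s,1}=\rho_1\;s_1^{\gamma_1-q-1}s_2^{\gamma_2}s_3^{\gamma_3}\;v_1v_1^*\ \in M_2(K[1/s_1]).$$
*If $\alpha=\gamma-e_i-e_j\ge0$ ($i=j$ allowed) and $\beta_l=q-1-\alpha_l$, then*
$$\Delta^\beta\,v_iv_j^*=\pm\binom{\alpha_2+\alpha_3}{\alpha_2}\,U_{s,1}. \tag{3}$$

*Proof.* By (2) the left side is $\pm\binom{\alpha_2+\alpha_3}{\alpha_2}s_1^{\alpha_1-q+1}s_2^{\alpha_2}s_3^{\alpha_3}\,\rho_1v_iv_j^*$. The matrix $s_1^2v_iv_j^*-s_is_jv_1v_1^*$ maps to $0$ under $v_a\mapsto c_aw$, so its entries lie in $\mathfrak p$ by Fact 1. As $\mathfrak p\rho_1=0$, we get $\rho_1v_iv_j^*=s_1^{-2}s_is_j\,\rho_1v_1v_1^*$. Collecting powers, $s^\alpha s_is_j=s^\gamma$ gives (3). $\square$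

Now to the use of this. The matrices $v_iv_i^*$ are $2\times2$ matrices with trace and determinant $0$. Every expression built from them by sums, products, traces and determinants is a combination of terms $\Delta^\beta\cdot1$ and $\Delta^\beta v_iv_j^*$. By (3), in a suitable multidegree all terms $\Delta^\beta v_iv_j^*$ become *integer multiples of one and the same matrix* $U_{s,1}$. If $\gamma$ is chosen so that $p$ divides all the binomial coefficients that occur, then everything that can be written in this multidegree vanishes over $K$. The matrix $U_{s,1}$, which is such an expression "divided by its binomial coefficient", does not vanish. It will extend to a matrix $U$ over $K$ that is equivariant under conjugation and is not an expression in the $v_iv_i^*$. The expressions that vanish over $K$ without formal reason, and the matrix $U$ that no expression reaches, answer two questions about Cayley–Hamilton algebras, which we now state.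

## 2. Cayley–Hamilton algebras and the map $i_R$

Throughout, $F\ne0$ is a commutative ring with $1$, $n\ge1$ is an integer, and $X$ is a set. Algebras are associative with $1$. "$F\supset\mathbb Q$" means that $F$ is a $\mathbb Q$-algebra.

**Definition ($\Sigma$-algebra).** A $\Sigma$-algebra is an algebra $R$ with a commutative ring $A$, a ring homomorphism $A\to Z(R)$, and a *norm* $N:R\to A$. A norm is a multiplicative polynomial law over $A$ in the sense of Roby and Chenevier: for every commutative $A$-algebra $B$ a map $N_B:B\otimes_AR\to B$, natural in $B$, with $N_B(xy)=N_B(x)N_B(y)$ and $N_B(1)=1$. No homogeneity is required. The maps $\sigma_i:R\to A$ are given by $N_{A[\tau]}(1+\tau x)=\sum_{i\ge0}\sigma_i(x)\tau^i$, and we view their values in $R$. We assume that $A$ is generated by the values $\sigma_i(x)$ and write $A=\sigma(R)$.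

**Definition ($\sigma$-ideal).** A $\sigma$-ideal is a two-sided ideal $I\subset R$ such that the norm descends to $R/I$, so that $R\to R/I$ is a morphism of $\Sigma$-algebras.

**Definition ($n$-CH algebra).** Put $CH_n(x)=\sum_{i=0}^n(-1)^i\sigma_i(x)x^{n-i}$. An $n$-Cayley–Hamilton algebra over $F$ is a $\Sigma$-algebra over $F$ with $CH_n(x)=0$ for all $x$, $\sigma_i(x)=0$ for all $i>n$, and $\sigma_i(1)=\binom ni$.

*Examples.* $M_n(A)$ with $N=\det$ is $n$-CH, and $\sigma_i(x)$ is the $i$-th elementary symmetric function of the eigenvalues. Next let $A\neq0$ and $R=A\times A$, with $A$ embedded diagonally and $N(a,b)=ab$. Then $\sigma_1(a,b)=a+b$, $\sigma_2(a,b)=ab$, and $(x-a)(x-b)$ vanishes at $x=(a,b)$, so $R$ is $2$-CH. For an ideal $\mathfrak a\subset A$, $\mathfrak a\times\mathfrak a$ is a $\sigma$-ideal. The ideal $0\times A$ is not: it meets the diagonal in $0$, so the norm on the quotient would have to take values in $A$, but $(1,0)\equiv(1,1)$ while $N(1,0)=0\ne1=N(1,1)$.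

"Generated" means generated as a $\Sigma$-algebra, under the $F$-algebra operations and all $\sigma_i$. The free $n$-CH algebra on $X$ is $T=F_{\Sigma,n}\langle X\rangle$. It is generated by $X$, and every $n$-CH algebra generated by $X$ is $T/I$ for a $\sigma$-ideal $I$. The ground ring of $R=T/I$ is $\sigma(R)=\sigma(T)/(I\cap\sigma(T))\subset R$.

**Generic matrices.** Let $A_{X,n}=F[t^{(x)}_{hk}:x\in X,\,1\le h,k\le n]$ and $\xi_x=(t^{(x)}_{hk})$. The group scheme $PGL(n,-)$ acts on $M_n[A_{X,n}]=M_n(F)\otimes A_{X,n}$, on the first factor by conjugation and on the second through conjugation of the generic matrices, with the convention that generic matrices are invariant. So $r=r(\xi)$ is *invariant* iff $r(g\xi g^{-1})=g\,r(\xi)\,g^{-1}$ for all $g\in PGL(n,B)$ and all commutative $F$-algebras $B$. We use the following result of Donkin and Zubkov, valid over any $F$: the map $x\mapsto\xi_x$, with $\sigma_i$ given by the coefficients of the characteristic polynomial, is an isomorphism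
$$i:T\xrightarrow{\ \cong\ }M_n[A_{X,n}]^{PGL(n,-)} .$$
We identify $T$ with its image, so $x=\xi_x$.

Now let $R=T/I$ be an $n$-CH algebra. The two-sided ideal of $M_n(A_{X,n})$ generated by $I$ is $M_n(J)$ for a $PGL(n,-)$-stable ideal $J\subset A_{X,n}$, the ideal generated by the entries of the elements of $I$. One gets the commutative diagram
$$\begin{array}{ccccc}T&\xrightarrow{\ i,\ \cong\ }&M_n[A_{X,n}]^{PGL(n,-)}&\hookrightarrow&M_n[A_{X,n}]\\ \downarrow&&\downarrow&&\downarrow\\ R&\xrightarrow{\ \ i_R\ \ }&M_n[A_{X,n}/J]^{PGL(n,-)}&\hookrightarrow&M_n[A_{X,n}/J]\end{array} \tag{4}$$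
whose left and right vertical maps are the natural surjections. In words: $R$ is an algebra that has its own Cayley–Hamilton identity, and $i_R$ compares it with equivariant matrices over the universal ring where $R$ is represented by matrices.

**Strong embedding theorem (quoted).** *If $F\supset\mathbb Q$, then $i_R$ is an isomorphism for every such $R$, and the middle vertical map is surjective.*

The question, from Claudio Procesi, "Norms and Cayley Hamilton algebras", arXiv:2011.04909 (2020), is what remains without $F\supset\mathbb Q$: is $i_R$ always an isomorphism, or at least injective, or at least surjective, and is the middle map of (4) always surjective? For $n=2$ write $\mathrm{tr}=\sigma_1$, $\det=\sigma_2$.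

**Theorem 1.** *Let $k$ be a field of characteristic $p>0$, $n=2$, $X=\{x_1,x_2,x_3\}$. There is a $2$-CH algebra $R=T/I$ over $k$, graded by multidegree in $X$, and a multidegree in which $R\ne0$, $M_2[A_{X,2}/J]^{PGL(2,-)}\ne0$, and $i_R$ is the zero map. So $i_R$ is neither injective nor surjective, and the middle vertical map is not surjective. For $p=2$ one may take*
$$R=T/(\mathrm{tr}\,x_i,\ \det x_i,\ \mathrm{tr}(x_ix_j)^4\ (i<j)),$$
*and then $0\ne x_1\,\mathrm{tr}(x_2x_3)^3\,\mathrm{tr}(x_1x_3)^2\,\mathrm{tr}(x_1x_2)^2\in\ker i_R$.*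

**Theorem 2.** *If $n=1$, $i_R$ is always an isomorphism. If $n\ge2$, the following are equivalent: (a) $F\supset\mathbb Q$; (b) $i_R$ is an isomorphism for all $X,R$; (c) $i_R$ is injective for all $X,R$; (d) $i_R$ is surjective for all $X,R$; (e) the middle vertical map is surjective for all $X,R$. If $F\not\supset\mathbb Q$ and $n\ge2$, then for every $X$ with $|X|\ge n+1$ a single $R$ violates injectivity and surjectivity simultaneously.*

**Theorem 3.** *For all $F,n,X,R$: (i) $\ker i_R$ is a nil ideal. (ii) Every element of $M_n[A_{X,n}/J]^{PGL(n,-)}$ is integral over the central subring $A_0\subset\operatorname{im}i_R$, the image of $A_{X,n}^{PGL(n,-)}$.*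

Besides the two results just quoted and standard commutative algebra, the proof of Theorem 3 uses one theorem of Chenevier and one of Franjou and van der Kallen, stated in Section 11.

## 3. Representations, traces and $\sigma$-ideals

**3.1. The two surjectivity questions are one.** In (4) the left map is surjective and $i$ is bijective. So the middle map and $i_R$ have the same image, and for each $R$ one is surjective iff the other is.

**3.2. Functor description.** This is for recognizing $A_{X,n}/J$ and $i_R$ without choosing generators. For a commutative $F$-algebra $B$ let $\mathrm{Rep}_n(R)(B)$ be the set of $F$-algebra homomorphisms $\varphi:R\to M_n(B)$ that are *$\sigma$-compatible*: $\varphi(\sigma_i(r))=\sigma_i(\varphi(r))\cdot1$ for all $r,i$.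

**Lemma 1.** *$A_{X,n}/J$ represents $\mathrm{Rep}_n(R)$, and $i_R$ is the universal $\varphi$. Hence $M_n[A_{X,n}/J]^{PGL(n,-)}$ is the set of natural maps $U:\mathrm{Rep}_n(R)\to M_n$ with $U(g\varphi g^{-1})=gU(\varphi)g^{-1}$ for $g\in PGL(n,B)$.*

*Proof.* A homomorphism $A_{X,n}\to B$ is a map $X\to M_n(B)$. It induces $M_n(A_{X,n})\to M_n(B)$ and, by restriction, a $\sigma$-compatible $T\to M_n(B)$. It kills $J$ iff the induced map kills $M_n(J)$ iff it kills $I$. So homomorphisms $A_{X,n}/J\to B$ give elements of $\mathrm{Rep}_n(R)(B)$. Conversely, a $\sigma$-compatible $\varphi$ gives a $\sigma$-compatible composite $T\to R\to M_n(B)$, which agrees on $X$ with the map induced by $X\to M_n(B)$. The set where two $\sigma$-compatible maps agree is a subalgebra closed under all $\sigma_i$. Since $T$ is generated by $X$, the two maps agree.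

By Yoneda, an element $U\in M_n(A_{X,n}/J)$ is a natural map $\mathrm{Rep}_n(R)\to M_n$. If $U$ is invariant, push the identity $U(g\xi g^{-1})=gU(\xi)g^{-1}$ over $(A_{X,n}/J)\otimes B$ along the map to $B$ given by $\varphi$; this is the equivariance at $\varphi$. Conversely, apply equivariance to the universal representation over $(A_{X,n}/J)\otimes B$. $\square$

**3.3. Homogeneity of the norm.** This is for computing $N_B$ from the $\sigma_i$.

**Lemma 2.** *Let $R$ be $n$-CH over $F$, $A=\sigma(R)$. Then $N_B(bz)=b^nN_B(z)$ for $b\in B$, $z\in B\otimes_AR$, and $N_A(x)=\sigma_n(x)$ for $x\in R$.*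

*Proof.* $N_{A[\tau]}(1+\tau)=\sum\binom ni\tau^i=(1+\tau)^n$. Specializing $\tau\mapsto b-1$ gives $N_B(b)=b^n$, and multiplicativity gives the first claim. Over $A[u,u^{-1},\tau]$ we get $N(u+\tau x)=u^nN(1+\tfrac\tau ux)=\sum_i\sigma_i(x)u^{n-i}\tau^i$. This identity holds in the subring $A[u,\tau]$, where we set $u=0$, $\tau=1$. $\square$

**3.4. The case $n=2$.** In $M_2$ of a commutative ring, $\mathrm{tr}$ is additive and
$$\det(a+b)=\det a+\det b+\mathrm{tr}\,a\,\mathrm{tr}\,b-\mathrm{tr}(ab). \tag{5}$$

**Lemma 3.** *For $n=2$, $\sigma(T)$ is generated as an $F$-algebra by traces and determinants of words in $X$, and $T$ is spanned by words over $\sigma(T)$.*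

*Proof.* Let $A'$ be the algebra generated by these traces and determinants, and $T'$ the $A'$-span of the words, including the empty word. $T'$ is a ring containing $X$. By additivity and (5), $\mathrm{tr}$ and $\det$ of $\sum a_lw_l$ ($a_l\in A'$, $w_l$ words) lie in $A'$. So $T'$ is closed under the $\sigma_i$, hence $T'=T$ and $\sigma(T)=A'$. $\square$

The next lemma produces $\sigma$-ideals. An arbitrary ideal is not one, so traces and determinants must be added to the generators.

**Lemma 4.** *Let $n=2$, $\mathcal S\subset T$, and let $I$ be the two-sided ideal generated by $\mathcal S$, all $\mathrm{tr}(sr)$ and all $\det s$ ($s\in\mathcal S$, $r\in T$). Then $I$ is a $\sigma$-ideal, and $J$ is generated by the entries of the $s\in\mathcal S$.*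

*Proof.* Put $A=\sigma(T)$.

**Step 1.** *Traces and determinants of elements of $I$ lie in $I$.* An element of $I$ is a finite sum $y=\sum_ly_l$ with each $y_l$ of the form $asb$, or $cr$ with $c\in\{\mathrm{tr}(sr'),\det s\}$. For $r\in T$ we have $\mathrm{tr}(asb\,r)=\mathrm{tr}(s\,bra)\in I$ and $\mathrm{tr}(cr'r)=c\,\mathrm{tr}(r'r)\in I$, so $\mathrm{tr}(yr)\in I\cap A$. Also $\det(asb)=\det a\det s\det b$ and $\det(cr)=c^2\det r$, so (5) gives
$$\det\Big(\sum_l y_l\Big)=\sum_l\det y_l+\sum_{l<l'}\big(\mathrm{tr}\,y_l\,\mathrm{tr}\,y_{l'}-\mathrm{tr}(y_ly_{l'})\big)\in I\cap A .$$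

**Step 2.** *Formula (5) holds for the norm law over every base.* By Lemma 2, $N(\sum t_lr_l)$ over $A[t_1,t_2,\dots]$ is homogeneous of degree $2$ in the $t_l$. Setting one $t_l$ equal to $1$ and the others to $0$, and then two of them equal to $1$, we read off its coefficients: $\det r_l$ at $t_l^2$, and $\det(r_l+r_{l'})-\det r_l-\det r_{l'}$ at $t_lt_{l'}$. By (5),
$$N\Big(\sum_l t_lr_l\Big)=\sum_l t_l^2\det r_l+\sum_{l<l'}t_lt_{l'}\big(\mathrm{tr}\,r_l\,\mathrm{tr}\,r_{l'}-\mathrm{tr}(r_lr_{l'})\big).$$
Specializing the $t_l$, we see that (5) holds on $B\otimes_AT$ for $N_B$ and the $B$-linear extension of $\mathrm{tr}$, for every commutative $A$-algebra $B$.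

**Step 3.** *The norm descends.* Let $B$ be an $A/(I\cap A)$-algebra, $z\in B\otimes_AT$, and $y=\sum b_l\otimes y_l$ with $y_l\in I$. By Step 1 and the formula of Step 2, $\mathrm{tr}\,y=\mathrm{tr}(zy)=N_B(y)=0$. By (5), $N_B(z+y)=N_B(z)$. So $N$ descends to a norm $T/I\to A/(I\cap A)$.

Finally, $\mathrm{tr}(sr)$ and $\det s$ lie in the ideal generated by the entries of $s$, which gives the claim on $J$. $\square$

## 4. One commuting matrix size, one nilpotent matrix, and a lift that does not exist

**4.1. $n=1$.** Here $PGL_1$ is trivial, $T=F[X]=A_{X,1}$, $J=I$, and $i_R$ is the identity of $A_{X,1}/J$. This proves the first claim of Theorem 2.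

**4.2. One nilpotent $2\times2$ matrix.** Let $k$ be a field of any characteristic, $n=2$, $X=\{x\}$, $\mathcal S=\{\mathrm{tr}\,x,\det x\}$, and $R=T/I$ as in Lemma 4. We first compute $A_{X,2}/J$. Modulo $\mathrm{tr}\,\xi$ the generic matrix is $\begin{pmatrix}y_1&y_2\\y_3&-y_1\end{pmatrix}$, with determinant $-(y_1^2+y_2y_3)$. The map
$$k[y_1,y_2,y_3]/(y_1^2+y_2y_3)\to k[s^2,st,t^2],\qquad (y_1,y_2,y_3)\mapsto(-st,\,s^2,\,-t^2) \tag{6}$$
is an isomorphism: both sides are free, over $k[y_2,y_3]$ and $k[s^2,t^2]$ respectively, on $1,y_1$ and $1,st$. So $A_{X,2}/J=k[s^2,st,t^2]$, and $\xi$ becomes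
$$vv^*=\begin{pmatrix}-st&s^2\\-t^2&st\end{pmatrix},\qquad v=\binom st .$$
In $R$ we have $x^2=\mathrm{tr}(x)x-\det x=0$, and traces and determinants of positive powers of $x$ vanish, so $R=k+kx$. The map $i_R$ sends $a+bx$ to $a+b\,vv^*$ and is injective.

It is also surjective. Let $U=U(v)$ be an invariant. For $g\in SL_2(B)$, the substitution $v\mapsto gv$ sends $vv^*$ to $g\,vv^*g^{-1}$, so $U(gv)=gU(v)g^{-1}$. At $v=e=\binom10$, the upper unipotent matrices fix $e$, so $U(e)$ commutes with them and $U(e)=a+bE_{12}$. The torus element $\mathrm{diag}(\lambda,\lambda^{-1})$ gives $U(\lambda e)=a+b\lambda^2E_{12}$. Since $ee^*=E_{12}$, the matrix $U-a-b\,vv^*$ vanishes at $\lambda e$, and in particular at $e$. By equivariance it vanishes at $ge$ for the generic $g\in SL_2(k[SL_2])$. As $k[s,t]\to k[SL_2]$, $v\mapsto ge$, is injective, $U=a+b\,vv^*$. So with one nilpotent generator nothing goes wrong.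

**4.3. The direct attack on surjectivity.** Given an invariant $U$ over $A_{X,n}/J$, one lifts it entrywise to $A_{X,n}$ and tries to correct the lift by an element of $M_n(J)$ so that it becomes invariant. The correction is the step that can fail modulo a stable ideal. Take $k$ of characteristic $2$ with $SL_2$ acting on $k[s,t]$, and the stable ideal $(s^2,t^2)$. For $g$ with entries $a,b,c,d$ the element $st$ goes to $(as+bt)(cs+dt)\equiv(ad+bc)\,st=st$, so $st$ is invariant modulo $(s^2,t^2)$. An invariant lift would have an invariant component $st+\alpha s^2+\beta t^2$ in degree $2$. The substitution $s\mapsto s+ut$, $t\mapsto t$ changes this by $(u+\alpha u^2)t^2\ne0$. So there is no invariant lift, although $(st)^2=0$ lifts.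

The element $st$ is the product of the $(q-1)$-st powers modulo the $q$-th powers, for $q=2$. The element $\rho_1=\Delta_2^{q-1}\Delta_3^{q-1}$ of Section 1 plays the same role.

## 5. Three nilpotent matrices: from $T$ to $K$

From here to Section 9, $k$ is a field of characteristic $p>0$, $F=k$, $n=2$, $X=\{x_1,x_2,x_3\}$, and $q>1$ is a power of $p$. We construct an algebra $R$ for which $A_{X,2}/J$ is a part of $K$.

**Construction of $R$.** For $\{i,j,l\}=\{1,2,3\}$ with $i<j$ let
$$f_l=\mathrm{tr}(x_ix_j)^{q/2}\quad(p=2),\qquad f_l=(x_ix_j)^{(q+1)/2}\quad(p\text{ odd}).$$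
Let $I$ be the $\sigma$-ideal of Lemma 4 for $\mathcal S=\{\mathrm{tr}\,x_i,\ \det x_i\ (i=1,2,3);\ f_1,f_2,f_3\}$, and $R=T/I$. For $p=2$ all elements $c$ of $\mathcal S$ are scalars, with $\mathrm{tr}(cr)=c\,\mathrm{tr}\,r$ and $\det c=c^2$. So then $I$ is the ideal generated by $\mathcal S$. The generators are multihomogeneous (for $\mathrm{tr}(sr)$ it suffices to take $r$ homogeneous), so $I$ and $J$ are multihomogeneous.

**Step 1. The map $\pi$ makes the $x_i$ nilpotent.** Let $\pi:A_{X,2}\to P$ be given by $\xi_i\mapsto v_iv_i^*$, and write $\pi$ also for the induced map on $M_2$. Its image $C$ is the span of the monomials of even degree in each $v_i$. By (6), tensored over $i=1,2,3$, its kernel is $(\mathrm{tr}\,\xi_i,\det\xi_i)_{i=1,2,3}$.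

**Step 2. The $f_l$ become $q$-th powers of brackets.** We have $v_iv_i^*v_jv_j^*=[ij]\,v_iv_j^*$ and $\mathrm{tr}(v_iv_j^*)=[ji]$. So, with $\{i,j,l\}=\{1,2,3\}$,
$$\pi(\mathrm{tr}(x_ix_j))=[ij][ji]=-\Delta_l^2,\qquad \pi\big((x_ix_j)^m\big)=[ij]^m[ji]^{m-1}v_iv_j^*=\pm\Delta_l^{2m-1}v_iv_j^* .$$
Therefore $\pi(f_l)=\pm\Delta_l^q$ for $p=2$, and $\pi(f_l)=\pm\Delta_l^q\,v_iv_j^*$ for $p$ odd. For odd $p$ a power of $\mathrm{tr}(x_ix_j)$ could not serve, since $q$ is odd.

**Step 3. $\pi(J)=\mathfrak p^{[q]}\cap C$.** This identifies the target ring. By Lemma 4, $\pi(J)$ is the ideal of $C$ generated by the entries of the $\pi(f_l)$, so "$\subset$" is clear. Let $f=\sum_l\Delta_l^qh_l\in C$. Taking components of even degree in each $v_i$, we may assume each $\Delta_l^qh_l\in C$. If $p=2$, then $\Delta_l^q\in C$ and $h_l\in C$, so $f\in\pi(J)$. If $p$ is odd, $\Delta_l^q$ has odd degree $q$ in $v_i$ and in $v_j$, so $h_l$ has odd degree in $v_i$ and $v_j$ and even degree in $v_l$. Each monomial of $h_l$ is an element of $C$ times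 a coordinate of $v_i$ times a coordinate of $v_j$. Such a product of coordinates is, up to sign, an entry of $v_iv_j^*$. So $f\in\pi(J)$ again.

Since $\ker\pi\subset J$, we conclude: *$A_{X,2}/J\cong C/(\mathfrak p^{[q]}\cap C)$ is the part of $K$ of even degree in each $v_i$, a direct summand of $K$.* The map $i_R$ is induced by $\pi$, and multidegree $m$ in $X$ becomes multidegree $2m$ in $K$.

**Step 4. Where $T$ and $I$ go.** We need an upper bound for each. Let $W\subset M_2(P)$ be the $k$-span of all $\Delta^\beta\cdot1$ and all $\Delta^\beta v_iv_j^*$, with $\beta\in\mathbb N^3$ and $i,j\in\{1,2,3\}$. Since $v_iv_j^*v_av_b^*=[ja]\,v_iv_b^*$, $W$ is a ring. A word $x_{i_1}\cdots x_{i_r}$ with $r\ge1$ maps to $\prod_{l<r}[i_li_{l+1}]\,v_{i_1}v_{i_r}^*\in W$, its trace maps into $k[\Delta]=k[\Delta_1,\Delta_2,\Delta_3]$, and its determinant maps to $0$. By Lemma 3,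
$$\pi(T)\subset W,\qquad \pi(\sigma(T))\subset k[\Delta]. \tag{7}$$
Moreover
$$\pi(I)\subset\Delta_1^qW+\Delta_2^qW+\Delta_3^qW. \tag{8}$$
Indeed $\mathrm{tr}\,x_i,\det x_i\mapsto0$, together with everything they generate. For $f=f_l$ and $a,b\in T$, $\pi(afb)\in\Delta_l^qW$ because $W$ is a ring containing $v_iv_j^*$. Next, $\pi(\mathrm{tr}(fr))\in\Delta_l^qk[\Delta]$: for $p$ odd it is $\pm\Delta_l^q\,v_j^*\pi(r)v_i$, where $v_j^*(\Delta^\beta v_av_b^*)v_i=\Delta^\beta[ja][bi]$ and $v_j^*\Delta^\beta v_i=\Delta^\beta[ji]$; for $p=2$ it is $\pm\Delta_l^q\,\mathrm{tr}\,\pi(r)$. Finally $\pi(\det f)$ is $\Delta_l^{2q}$ for $p=2$ and $0$ for $p$ odd.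

The whole mechanism is in the contrast between $\Delta_l^qW$ in (8) and $\Delta_l^qP$, which defines $K$. The degree of $\Delta^\beta$ in $v_i$ is $|\beta|-\beta_i$, so the multidegree of $\Delta^\beta$ determines $\beta$. This makes it easy to list $W$ in a given multidegree.

## 6. A first kernel element: $p=2$, $q=4$

Here $R=T/(\mathrm{tr}\,x_i,\det x_i,\mathrm{tr}(x_ix_j)^2)$. Consider $r=\mathrm{tr}(x_1x_2)\,\mathrm{tr}(x_1x_3)\,\mathrm{tr}(x_2x_3)\in T$. Then $\pi(r)=\Delta_1^2\Delta_2^2\Delta_3^2\cdot 1$, of multidegree $(4,4,4)$ in $K$. By the example after Fact 4 it is $0$ in $K$, so $i_R(\bar r)=0$.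

But $\bar r\ne0$. If $r\in I$, then by (8) $\pi(r)$ is a sum of elements of $\Delta_l^4W$ of multidegree $(4,4,4)$. For $l=1$ we need an element of $W$ of multidegree $(4,0,0)$. For $\Delta^\beta\cdot1$ this forces $|\beta|=\beta_2=\beta_3$, so $\beta=0$, and the degree is $0$. For $\Delta^\beta v_iv_j^*$ it forces $i=j=1$ and again $\beta=0$, and the degree in $v_1$ is $2$. So there is none, and likewise for $l=2,3$. Since $\pi(r)\neq0$ in $P$, $r\notin I$.

So injectivity fails here, because a nonzero expression vanishes in $K$ owing to an even binomial coefficient. This computation says nothing about surjectivity. For that we want a multidegree in which *all* of $W$ dies in $M_2(K)$, so that any nonzero invariant there is out of reach, and in which an invariant can be exhibited. By (3) this is a matter of choosing $q$ and $\gamma$.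

## 7. Exponents for which all the binomial coefficients vanish

We look for $\gamma$ with $|\gamma|=q+1$, $\gamma_i\ge2$, and $d_i:=q-1+\gamma_i$ even, such that $p$ divides the coefficient in (3) for every choice of $i,j$. The $d_i$ are the multidegree of $U_{s,1}$: the factor $\rho_1$ contributes $(2q-2,q-1,q-1)$ and the rest $(\gamma_1-q+1,\gamma_2,\gamma_3)$. They must be even because $A_{X,2}/J$ is the even part of $K$.

*What small $q$ gives.* Let $p=2$. Then the $\gamma_i$ are odd. For $q=4$ the only possibility up to order with odd entries is $\gamma=(1,1,3)$. Then $\alpha=\gamma-e_1-e_2=(0,0,3)$ has binomial coefficient $\binom30=1$, so $U_{s,1}=\Delta_1^3\Delta_2^3v_1v_2^*$ by (3). This is $\pi\big(x_1x_3x_2\,\mathrm{tr}(x_2x_3)\,\mathrm{tr}(x_1x_3)\big)$, so $U_{s,1}$ is in the image of $T$ and useless. With $\gamma_i\ge2$, hence $\gamma_i\ge3$, we need $q+1\ge9$; and for $q=8$ the only choice is $\gamma=(3,3,3)$. Let $p=3$. Then the $\gamma_i$ are even and at least $2$, so $q+1\ge6$ and $q=3$ is excluded. For $q=9$ the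 choices are, up to order, $(2,2,6)$ and $(2,4,4)$. They contain $\alpha=(0,2,6)$ and $\alpha=(0,4,4)$, with $\binom82=28$ and $\binom84=70$, both prime to $3$. In another order, the coefficient is $\binom{q-1-\alpha_1}{\alpha_2}$ for a permutation of the same $\alpha$; the values that occur are $\binom82,\binom86,\binom22,\binom20,\binom66,\binom60$ and $\binom84,\binom44,\binom40$, all prime to $3$.

We fix from now on:

* $p=2$: $q=8$, $\gamma=(3,3,3)$;
* $p=3$: $q=27$, $\gamma=(6,8,14)$;
* $p\ge5$: $q=p^2$, $\gamma=(p-1,\ p-1,\ (p-2)p+3)$.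

In all cases $|\gamma|=q+1$, $\gamma_i\ge2$, and $d_i=q-1+\gamma_i$ is even. Put $d=(d_1,d_2,d_3)$.

**Lemma 5.** *For all $i,j\in\{1,2,3\}$ (possibly equal), $\alpha:=\gamma-e_i-e_j$ satisfies $\alpha\ge0$, $|\alpha|=q-1$ and $p\mid\binom{\alpha_2+\alpha_3}{\alpha_2}$.*

*Proof.* The first two claims follow from $\gamma_i\ge2$ and $|\gamma|=q+1$. Recall Kummer's theorem: the exponent of $p$ in $\binom{a+b}{a}$ is the number of carries when $a$ and $b$ are added in base $p$. If $p\nmid\binom{\alpha_2+\alpha_3}{\alpha_2}$, there are no carries in $\alpha_2+\alpha_3$. As $\alpha_1=q-1-(\alpha_2+\alpha_3)$ and all digits of $q-1$ are $p-1$, at each position the digits of $\alpha_1,\alpha_2,\alpha_3$ then sum to $p-1$. So it suffices to find one position where the digit sum is not $p-1$.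

For $p=2$, $\alpha$ is a permutation of $(1,3,3)$, with units sum $3$, or of $(2,2,3)$, with twos-digit sum $3$.

For $p=3$ the six $\alpha$ are, in base $3$:

* $(4,8,14)=(011,022,112)$, units sum $5$;
* $(6,6,14)=(020,020,112)$, threes sum $5$;
* $(6,8,12)=(020,022,110)$, threes sum $5$;
* $(5,7,14)=(012,021,112)$, units sum $5$;
* $(5,8,13)=(012,022,111)$, units sum $5$;
* $(6,7,13)=(020,021,111)$, threes sum $5$.

For $p\ge5$ the unit digits of $\gamma$ are $p-1,p-1,3$, all at least $2$. So passing to $\alpha$ needs no borrowing, and the unit digits of $\alpha$ sum to $2p+1-2=2p-1\ne p-1$. $\square$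

## 8. The multidegree $d$: zero image, nonzero kernel

**Step 1. $\pi(I)$ has no nonzero element of multidegree $d$.** This will show that elements survive in $R$. By (8) it suffices that $(\Delta_l^qW)_d=0$ for each $l$. The argument is the same for each $l$ up to renaming indices, so take $l=1$. We need elements of $W$ of multidegree
$$d-(0,q,q)=(q-1+\gamma_1,\ \gamma_2-1,\ \gamma_3-1),$$
of total degree $2q-2$. For $\Delta^\beta\cdot1$: $|\beta|=q-1$, and the degree in $v_1$ gives $q-1-\beta_1=q-1+\gamma_1$, so $\beta_1=-\gamma_1<0$. For $\Delta^\beta v_iv_j^*$, with $m_1\le2$ occurrences of $v_1$ in $v_iv_j^*$: $|\beta|=q-2$, and $q-2-\beta_1+m_1=q-1+\gamma_1$, so $\beta_1=m_1-1-\gamma_1\le1-\gamma_1<0$. Neither exists.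

**Step 2. $W_d$ maps to $0$ in $M_2(K)$.** This will show that $i_R$ vanishes in this degree. The total degree of $d$ is $3(q-1)+q+1=4q-2$. So $W_d$ is spanned by elements $\Delta^\beta\cdot1$ with $|\beta|=2q-1$ and elements $\Delta^\beta v_iv_j^*$ with $|\beta|=2q-2$. The former lie in $\mathfrak p^{2q-1}M_2(P)$, hence vanish in $M_2(K)$ by Fact 3. For the latter, comparing degrees in $v_l$ gives $2q-2-\beta_l+\delta_{il}+\delta_{jl}=q-1+\gamma_l$, that is, $\beta_l=q-1-\alpha_l$ with $\alpha=\gamma-e_i-e_j$. By Fact 4 (or (3)) and Lemma 5 they vanish over $K[1/s_1]$, hence over $K$, because $s_1$ is a nonzerodivisor on $K$.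

By (7), *$i_R$ is zero in degree $d$, that is, in $X$-multidegree $d/2$.*

**Step 3. $R\ne0$ in this multidegree.** Let $\beta=(q+1-\gamma_1,\ q-1-\gamma_2,\ q-1-\gamma_3)$. These integers are even since the $d_i$ are, and nonnegative since $\gamma_i\ge2$ and $|\gamma|=q+1$ give $\gamma_i\le q-3$. Put
$$r=x_1\,\mathrm{tr}(x_2x_3)^{\beta_1/2}\,\mathrm{tr}(x_3x_1)^{\beta_2/2}\,\mathrm{tr}(x_1x_2)^{\beta_3/2}\in T .$$
Then $\pi(r)=\pm\Delta^\beta v_1v_1^*\ne0$. Here $|\beta|=2q-2$, the degree in $v_1$ is $2+(2q-2)-\beta_1=q-1+\gamma_1$, and for $i=2,3$ the degree in $v_i$ is $2q-2-\beta_i=q-1+\gamma_i$. So $\pi(r)$ has multidegree $d$. By Step 1, $r\notin I$. By Step 2, $i_R(\bar r)=0$. So $i_R$ is not injective. For $p=2$ we have $\beta=(6,4,4)$, and $r=x_1\,\mathrm{tr}(x_2x_3)^3\,\mathrm{tr}(x_1x_3)^2\,\mathrm{tr}(x_1x_2)^2$, while $f_l=\mathrm{tr}(x_ix_j)^4$, as stated in Theorem 1.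

## 9. The equivariant matrix $U$

It remains to construct $0\ne U\in M_2[A_{X,2}/J]^{PGL(2,-)}$ of multidegree $d$. The image of $i_R$ is graded and vanishes in degree $d$. So $U$ will not be in it, and by 3.1 the middle map of (4) will not be surjective either.

The formula for $U_{s,1}$ has a denominator, and it singles out the linear form $s$ and the index $1$. We write the same formula for every linear form and every index, show that all versions agree where they make sense together, and get both the extension to $K$ and the equivariance from this.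

For $\{a,b,c\}=\{1,2,3\}$ let $\rho_a=\Delta_b^{q-1}\Delta_c^{q-1}$. Let $B$ be a commutative $k$-algebra, $P_B=P\otimes B$, $K_B=K\otimes B$, and $\ell(v)=\lambda s+\mu t$ with $\lambda,\mu\in B$. In $M_2\big(K_B[1/\ell(v_a)]\big)$ put
$$U_{\ell,a}=\rho_a\,M_{\ell,a},\qquad M_{\ell,a}=\ell(v_1)^{\gamma_1}\ell(v_2)^{\gamma_2}\ell(v_3)^{\gamma_3}\,\ell(v_a)^{-(q+1)}\,v_av_a^* .$$
It is homogeneous of multidegree $d$. For $\ell=s$, $a=1$ this is the matrix $U_{s,1}$ of Fact 5.

**Step 1. Compatibility: $U_{\ell,a}=U_{\ell',a'}$ in $M_2\big(K_B[1/\ell(v_a)\ell'(v_{a'})]\big)$ for all $\ell,\ell',a,a'$.** This is the step that everything else in this section uses.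

(i) *$\mathfrak p\rho_a=0$ in $K_B[1/\ell(v_a)]$.* Indeed $\rho_a\Delta_b=\rho_a\Delta_c=0$ in $K$, and by (1) $\ell(v_a)\Delta_a=-\ell(v_b)\Delta_b-\ell(v_c)\Delta_c$.

(ii) *$\ell'(v_{a'})^{q-1}\rho_a=\ell'(v_a)^{q-1}\rho_{a'}$ in $K_B$.* For $a=a'$ this is trivial. For $a\ne a'$ let $c$ be the third index. By (1), $\ell'(v_{a'})\Delta_{a'}=-\ell'(v_a)\Delta_a-\ell'(v_c)\Delta_c$. Take the $(q-1)$-st power and multiply by $\Delta_c^{q-1}$. On the left we get $\ell'(v_{a'})^{q-1}\rho_a$. On the right all terms containing a further factor $\Delta_c$ vanish, since $\Delta_c^q=0$, and $(-1)^{q-1}=1$ in $k$. What remains is $\ell'(v_a)^{q-1}\Delta_a^{q-1}\Delta_c^{q-1}=\ell'(v_a)^{q-1}\rho_{a'}$.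

(iii) *$\big(\ell'(v_a)/\ell'(v_{a'})\big)^{q-1}M_{\ell,a}\equiv M_{\ell',a'}$ modulo $\mathfrak p$.* Under $v_i\mapsto c_iw$ the matrix $M_{\ell,a}$ becomes
$$c^\gamma\,\ell(w)^{q+1}\,c_a^{-(q+1)}\ell(w)^{-(q+1)}\,c_a^2\,ww^*=c^\gamma c_a^{1-q}\,ww^*,$$
by $|\gamma|=q+1$. This does not depend on $\ell$. The factor in front becomes $(c_a/c_{a'})^{q-1}$, so both sides become $c^\gamma c_{a'}^{1-q}ww^*$. The injection $P_B/\mathfrak pP_B\hookrightarrow B[c_1,c_2,c_3,s,t]$ of Fact 1 stays injective after localization.

Now (ii) gives $U_{\ell,a}=\rho_{a'}\big(\ell'(v_a)/\ell'(v_{a'})\big)^{q-1}M_{\ell,a}$, and by (iii) and (i), applied to $\rho_{a'}$, this equals $\rho_{a'}M_{\ell',a'}=U_{\ell',a'}$.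

**Step 2. Gluing: the matrix $U$ over $K$.** Take $B=k$ and $\ell\in\{s,t\}$. The sets $D(s_a),D(t_a)$ cover $\operatorname{Spec}P\smallsetminus\{\mathfrak n\}$, and by Step 1 the $U_{\ell,a}$ agree on overlaps. By Fact 2 there is a unique $U\in M_2(K)$ restricting to all of them.

*$U$ is homogeneous of multidegree $d$.* The localizations at the homogeneous elements $s_a,t_a$ are graded, and the images of $U$ there are homogeneous of degree $d$. So a component $U_m$ with $m\ne d$ vanishes in all of them; its entries are killed by a power of $\mathfrak n$, and $H^0_{\mathfrak n}(K)=0$. Since all $d_i$ are even, $U\in M_2(A_{X,2}/J)$ by Section 5, Step 3.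

**Step 3. $U\ne0$.** We show this in $K[1/s_1]$. In the factorial ring $P[1/s_1]$ the elements $\Delta_2,\Delta_3$ are coprime. *If $h\rho_1\in(\Delta_2^q,\Delta_3^q)$, then $h\in(\Delta_2,\Delta_3)$.* Indeed, let $h\Delta_2^{q-1}\Delta_3^{q-1}=a\Delta_2^q+b\Delta_3^q$. Then $\Delta_3^{q-1}(h\Delta_2^{q-1}-b\Delta_3)=a\Delta_2^q$, so $h\Delta_2^{q-1}-b\Delta_3=a'\Delta_2^q$ for some $a'$. Then $\Delta_2^{q-1}(h-a'\Delta_2)=b\Delta_3$, so $\Delta_3$ divides $h-a'\Delta_2$. Now the $(1,2)$ entry of $U_{s,1}$ is $\rho_1$ times $s_1^{\gamma_1-q+1}s_2^{\gamma_2}s_3^{\gamma_3}$, which is not in the prime $\mathfrak p=(\Delta_2,\Delta_3)$. By Fact 3 the entry is nonzero in $K[1/s_1]$.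

**Step 4. Invariance under $SL_2$.** Let $g\in SL_2(B)$. The substitution $v_i\mapsto gv_i$ fixes each $\Delta_i$, so it acts on $K_B$. On $(A_{X,2}/J)\otimes B\subset K_B$ it induces $\xi_i\mapsto g\xi_ig^{-1}$, since $(gv_i)(gv_i)^*=g\,v_iv_i^*g^{-1}$. So we must show $U(gv)=gU(v)g^{-1}$. Let $U'=g^{-1}U(gv)g$. After inverting $\ell(gv_a)$, $\ell\in\{s,t\}$, we have $U'=U_{\ell\circ g,\,a}$, because $g^{-1}(gv_a)(gv_a)^*g=v_av_a^*$. By Step 1, $U'=U$ after inverting any product $\ell'(v_{a'})\,\ell(gv_a)$ with $\ell,\ell'\in\{s,t\}$. As $g$ is invertible, the $\ell(gv_a)$ generate $\mathfrak n_B=\mathfrak nP_B$, so these finitely many products generate $\mathfrak n_B^2$. Hence the entries of $U'-U$ are killed by a power of $\mathfrak n$. Expanding them in a $k$-basis of $B$, we see that their components lie in $H^0_{\mathfrak n}(K)=0$. So $U'=U$.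

**Step 5. Invariance under $PGL_2$.** Let $g\in PGL(2,B)=\mathrm{Aut}(M_2(B))$. It lifts to $GL_2$ Zariski-locally on $B$, and to $SL_2$ after adjoining a square root of the determinant, which is a unit. So it lifts to $SL_2(B')$ for some faithfully flat $B\to B'$. The map $M_2(A_{X,2}/J)\otimes B\to M_2(A_{X,2}/J)\otimes B'$ is injective, so the identity of Step 4 over $B'$ gives it over $B$. Thus $U$ is $PGL(2,-)$-invariant. This completes the proof of Theorem 1. $\blacksquare$

## 10. Adjoining idempotents: every $n\ge2$ and every $F\not\supset\mathbb Q$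

We prove Theorem 2. The case $n=1$ is 4.1. For $n\ge2$: (a)⇒(b) is the strong embedding theorem, (b)⇒(c) and (b)⇒(d) are trivial, and (d)⇔(e) is 3.1. The implications (c)⇒(a), (d)⇒(a) and the last claim follow from: *if $n\ge2$, $F\not\supset\mathbb Q$ and $|X|\ge n+1$, some $R$ generated by $X$ has $i_R$ neither injective nor surjective.* First let $F=k$ be a field of characteristic $p>0$. Let $R_2$ be the algebra of Theorem 1 and $S=\sigma(R_2)$.

**Step 1. The algebra $R=R_2\times S^{n-2}$ is $n$-CH and generated by $n+1$ elements.** This raises the degree from $2$ to $n$. Embed $S$ diagonally and put $N(r,a_3,\dots,a_n)=N_2(r)\prod_ja_j$, a multiplicative polynomial law over $S$ with $N(1)=1$. For $x=(r,a)$,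
$$\sum_i(-1)^i\sigma_i(x)\tau^{n-i}=\chi_r(\tau)\prod_j(\tau-a_j),\qquad \chi_r(\tau)=\tau^2-\sigma_1(r)\tau+\sigma_2(r).$$
Substituting $\tau=x$ gives $0$ in each component: $\chi_r(r)=0$ in $R_2$, and the factor $\tau-a_j$ vanishes in the $j$-th copy of $S$. Also $\sigma_i=0$ for $i>n$, and $N(1+\tau)=(1+\tau)^n$ gives $\sigma_i(1)=\binom ni$. Since $\sigma_i(r,0)=\sigma_i(r)$, $\sigma(R)=S$. So $R$ is $n$-CH.

It is generated by $(x_1,0),(x_2,0),(x_3,0)$ and the idempotents $e_j$ ($3\le j\le n$) of the factors $S$. By Lemma 3, the values of $\sigma_1,\sigma_2$ on the elements $(\text{word},0)$ generate $S$ over $k$; for the empty word, $(1,0)=e':=1-\sum_je_j$. Then the $Se_j$, $Se'$ and $S\cdot(\text{word},0)$ together span $R$.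

**Step 2. Standard representations.** We determine $\mathrm{Rep}_n(R)$ in terms of $\mathrm{Rep}_2(R_2)$. Let $\varphi_2\in\mathrm{Rep}_2(R_2)(B)$. By $\sigma$-compatibility it sends $S$ to scalars, so $\varphi_2(s)=\varphi_S(s)\cdot1$ for a ring homomorphism $\varphi_S:S\to B$. The block diagonal map $\varphi=\varphi_2\oplus\varphi_S^{\oplus(n-2)}$ sends $s\in S$ to $\varphi_S(s)\cdot1$. It lies in $\mathrm{Rep}_n(R)(B)$ because $\det(1+\tau\varphi(r,a))=\det(1+\tau\varphi_2(r))\prod_j(1+\tau\varphi_S(a_j))$, which is $\varphi_S$ applied to $N(1+\tau(r,a))$.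

**Step 3. Every representation is locally conjugate to a standard one.** Let $\varphi\in\mathrm{Rep}_n(R)(B)$. The $\varphi(e'),\varphi(e_j)$ are orthogonal idempotents with sum $1$. By $\sigma$-compatibility $\det(1+\tau\varphi(e'))=(1+\tau)^2$ and $\det(1+\tau\varphi(e_j))=1+\tau$. Evaluated at all residue fields of $B$, this shows that their images in $B^n$ are projective of ranks $2,1,\dots,1$. Zariski-locally on $B$ these are free, so $\varphi=h\psi h^{-1}$ with $h\in GL_n(B)$, $\psi(e')=E_{11}+E_{22}$ and $\psi(e_j)=E_{jj}$. As $e',e_j$ are central in $R$, $\psi$ is block diagonal. Let $\varphi_2:R_2\to M_2(B)$ send $r$ to the $2\times2$ block of $\psi(r,0)$; it is a homomorphism. Elements $s\in S=\sigma(R)$ act by scalars, $\psi(s)=\psi_S(s)\cdot1$. Since $(s,0)=s\,e'$, $\varphi_2(s)=\psi_S(s)\cdot1$. Since $\det(1+\tau\psi(r,0))=\det(1+\tau\varphi_2(r))$ and $\sigma_i(r,0)=\sigma_i(r)$, $\varphi_2$ is $\sigma$-compatible, and $\varphi_S=\psi_S$. Since $\psi(se_j)=\psi_S(s)E_{jj}$, we get $\psi=\varphi_2\oplus\varphi_S^{\oplus(n-2)}$.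

**Step 4. $i_R$ is not injective.** Let $0\ne r\in\ker i_{R_2}$. Then $(r,0)\ne0$ in $R$. By Lemma 1 every $\varphi_2$ kills $r$. So every $\varphi$ satisfies, locally, $\varphi(r,0)=h\,\mathrm{diag}(\varphi_2(r),0)\,h^{-1}=0$. As $i_R$ is one of the $\varphi$, $i_R(r,0)=0$.

**Step 5. $i_R$ is not surjective.** We transport a missing invariant. Let $U\in M_2[A_{X,2}/J]^{PGL(2,-)}\smallsetminus\operatorname{im}i_{R_2}$ (here $X,J$ belong to $R_2$). For $\varphi$ locally equal to $h(\varphi_2\oplus\varphi_S^{\oplus(n-2)})h^{-1}$ put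
$$\hat U(\varphi)=h\,\mathrm{diag}(U(\varphi_2),0)\,h^{-1}.$$
Another choice $hu$ of $h$ differs by a matrix $u$ commuting with $E_{11}+E_{22}$ and all $E_{jj}$. So $u$ is block diagonal, with a $2\times2$ block $g_2$ and a diagonal part. Then $\varphi_2$ changes to $g_2^{-1}\varphi_2g_2$, and $U(g_2^{-1}\varphi_2g_2)=g_2^{-1}U(\varphi_2)g_2$, so $\hat U(\varphi)$ does not change. Hence it is well defined, glues to a matrix over $B$, and is natural in $B$. Replacing $\varphi$ by $g\varphi g^{-1}$ replaces $h$ by $gh$, so $\hat U$ is equivariant under $GL_n(B)$, and hence under $PGL(n,B)$, whose elements lift to $GL_n$ Zariski-locally. By Lemma 1 it is an element of the target of $i_R$. If $\hat U=i_R(r,a)$, evaluate at $\varphi_2\oplus\varphi_S^{\oplus(n-2)}$ for the universal $\varphi_2=i_{R_2}$. The $2\times2$ block gives $U=i_{R_2}(r)$, a contradiction.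

**Step 6. More generators.** If $|X|>n+1$, map the additional elements of $X$ to $0\in R$. The functor $\mathrm{Rep}_n(R)$ does not depend on the choice of generators. By Lemma 1, the ring $A_{X,n}/J$, its action and $i_R$ do not change.

**Step 7. General $F\not\supset\mathbb Q$.** Some prime $p$ is not invertible in $F$. Let $\mathfrak m\ni p$ be a maximal ideal and $k=F/\mathfrak m$. The algebra $R$ over $k$ just constructed is an $n$-CH algebra over $F$ generated by $X$, hence a quotient of $F_{\Sigma,n}\langle X\rangle$ by a $\sigma$-ideal. If $\varphi:R\to M_n(B)$ is a homomorphism of $F$-algebras, then $\mathfrak mB=0$, so $B$ is a $k$-algebra. Therefore $\mathrm{Rep}_n(R)$ over $F$ and over $k$ is represented by the same ring $A_{X,n}/J$, with the same universal map $i_R$. For an $F$-algebra $B$ we have $(A_{X,n}/J)\otimes_FB=(A_{X,n}/J)\otimes_k(B/\mathfrak mB)$, and $PGL(n,B)$ acts through $PGL(n,B/\mathfrak mB)$. So the invariants over $F$ and over $k$ coincide, and $i_R$ over $F$ is neither injective nor surjective.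 $\blacksquare$

## 11. Nilpotent kernel and integral target over every $F$

**Theorem (Chenevier, "The p-adic analytic space of pseudocharacters of a profinite group and pseudorepresentations over arbitrary rings", Thm. 2.12).** *Let $\Omega$ be an algebraically closed field, $E$ an $\Omega$-algebra and $D:E\to\Omega$ a multiplicative polynomial law homogeneous of degree $n$. Then $D=\det\circ\rho$ for some (semisimple) representation $\rho:E\to M_n(\Omega)$.*

**Proof of Theorem 3(i).** The plan is to show that all $\sigma_i(r)$, $i\ge1$, of a kernel element $r$ are nilpotent, by looking at field-valued points, and then to use $CH_n$.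

**Step 1. $\sigma_1(r),\dots,\sigma_n(r)$ lie in every prime of $S=\sigma(R)$.** Let $r\in\ker i_R$, let $\mathfrak q\subset S$ be a prime, and let $\Omega$ be an algebraic closure of $\mathrm{Frac}(S/\mathfrak q)$. By Lemma 2, $N$ is homogeneous of degree $n$, and so is its base change to $\Omega\otimes_SR$. The quoted theorem gives $\rho:\Omega\otimes_SR\to M_n(\Omega)$ with $\det(1+\tau\rho(y))=N(1+\tau y)$ for all $y$. Since $\rho$ is $\Omega$-linear, it sends each $\sigma_i(y)\in S$ to the scalar matrix given by its image in $\Omega$. So the restriction of $\rho$ to $R$ is $\sigma$-compatible, that is, lies in $\mathrm{Rep}_n(R)(\Omega)$. By Lemma 1 it factors through $i_R$, so $\rho(r)=0$. Hence $N(1+\tau r)$ becomes $1$ over $\Omega$, and $\sigma_i(r)\in\mathfrak q$ for $i\ge1$.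

**Step 2. $r$ is nilpotent.** As $\mathfrak q$ was arbitrary, the $\sigma_i(r)$ with $1\le i\le n$ are nilpotent in $S$. From $CH_n(r)=0$ we get $r^n\in\sum_{i=1}^n\sigma_i(r)R$. This ideal is generated by finitely many central nilpotent elements, hence is nilpotent. So $r$ is nilpotent. $\square$

**Theorem (Franjou–van der Kallen, "Power reductivity over an arbitrary base", Doc. Math., Extra Vol. Suslin, 2010).** *Let $F_0$ be a commutative Noetherian ring, $G$ a Chevalley group scheme over $F_0$, and $D\to E$ a surjective $G$-equivariant homomorphism of commutative $F_0$-algebras with rational $G$-action. Then for every $e\in E^G$ some power $e^m$, $m\ge1$, is the image of an element of $D^G$.*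

**Proof of Theorem 3(ii).** We apply this to $G=SL_n$ acting through $PGL_n$: some power of a scalar invariant lifts, even if the invariant itself does not (compare 4.3).

*Claim. For every $c\in(A_{X,n}/J)^{PGL(n,-)}$ some power $c^m$, $m\ge1$, lies in $A_0$.*

**Step 1. Reduction to a Noetherian base.** Since $F$ need not be Noetherian, we descend. Lift $c$ to $\tilde c\in A_{X,n}$. There are a finitely generated subring $F_0\subset F$ and a finite $X_0\subset X$ with $\tilde c\in D:=F_0[t^{(x)}_{hk}:x\in X_0]\subset A_{X,n}$. The ring $F_0$ is Noetherian. Let $H=\mathbb Z[SL_n]$, which is torsion-free, hence flat, over $\mathbb Z$. The action of $SL_n$ on $A_{X,n}$ is given by a coaction $A_{X,n}\to A_{X,n}\otimes_{\mathbb Z}H$, which restricts to the coaction $\delta:D\to D\otimes_{\mathbb Z}H$ defining the action over $F_0$. Put $J_0=J\cap D$. By flatness,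
$$(D/J_0)\otimes_{\mathbb Z}H\hookrightarrow(A_{X,n}/J)\otimes_{\mathbb Z}H. \tag{9}$$

**Step 2. $J_0$ is stable and $\tilde c$ is invariant modulo $J_0$.** If $f\in J_0$, then $\delta(f)$ maps to $0$ on the right of (9), as $J$ is stable, so it maps to $0$ on the left. Hence $J_0$ is $SL_n$-stable. Likewise $\delta(\tilde c)-\tilde c\otimes1$ maps to $0$ on the right of (9), as $c$ is invariant, so it maps to $0$ on the left. Hence $\tilde c$ modulo $J_0$ is invariant in $D/J_0$.

**Step 3. Lifting a power.** The quoted theorem, for $D\to D/J_0$, gives $m\ge1$ and an $SL_n$-invariant $f\in D$ with $f\equiv\tilde c^{\,m}$ modulo $J_0$. In $A_{X,n}$ we have $\delta(f)=f\otimes1$, so $f$ is invariant under $SL_n(B)$ for all commutative $F$-algebras $B$. Every $g\in PGL(n,B)$ lifts to $SL_n(B')$ for a faithfully flat $B\to B'$: lift Zariski-locally to $GL_n$, then adjoin an $n$-th root of the determinant. As $A_{X,n}\otimes B\to A_{X,n}\otimes B'$ is injective, $f\in A_{X,n}^{PGL(n,-)}$. Its image in $A_{X,n}/J$ is $c^m$. This proves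 the claim.

**Step 4. From scalars to matrices.** Let $U\in M_n[A_{X,n}/J]^{PGL(n,-)}$. Conjugate matrices have the same characteristic polynomial, so the coefficients $c_1,\dots,c_n$ of the characteristic polynomial of $U$ are $PGL(n,-)$-invariant. By the claim they are integral over $A_0$. By the Cayley–Hamilton theorem $U$ is integral over the central ring $A_0[c_1,\dots,c_n]$, which is a finitely generated $A_0$-module. So $U$ is integral over $A_0$. Finally, $A_{X,n}^{PGL(n,-)}\cdot1\subset M_n[A_{X,n}]^{PGL(n,-)}=i(T)$, so $A_0\subset\operatorname{im}i_R$ by (4), and $A_0$ is central because it consists of scalar matrices. $\blacksquare$
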